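\title{Reeb components with complex leaves are not determined by their boundary data}

\begin{abstract}
A three-dimensional Reeb component whose leaves carry complex structures has two evident invariants: the holonomy germ $h$ of the boundary torus and the marked complex structure of that torus. We answer a question of Horiuchi and Mitsumatsu by showing that these invariants never determine the Reeb component: for every choice of them there are uncountably many isomorphism classes. Up to homeomorphisms that are holomorphic on each leaf, the answer depends on $h'(0)$. If $h'(0)>1$, the two invariants determine the Reeb component, and the homeomorphism can be chosen smooth in the interior. If $h'(0)=1$, they do not.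
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Reeb components with complex leaves}

Throughout, smooth means $C^\infty$, up to the boundary when there is one. A (three-dimensional) \emph{Reeb component} is the solid torus $R=D^2\times S^1=(D^2\times\mathbb R)/\mathbb Z$ with a smooth codimension-one foliation $\mathcal F$ whose leaves are the boundary torus $\partial R$ and the images of graphs of smooth functions $f:\operatorname{int}D^2\to\mathbb R$ with $f(w)\to+\infty$ as $w\to\partial D^2$. Each interior leaf is thus a plane whose end winds around the solid torus and accumulates on $\partial R$. We write $\tilde R=D^2\times\mathbb R$ for the universal cover, with the lifted foliation, and $\tau(w,t)=(w,t+1)$ for the generator of the deck group.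

A \emph{leafwise complex structure} is a smooth section $J$ of $\operatorname{End}(T\mathcal F)$ with $J^2=-1$. The leaves are surfaces, so isothermal coordinates make each of them a Riemann surface, and the complex structure varies smoothly in the transverse direction. An \emph{isomorphism} of Reeb components with leafwise complex structures is a diffeomorphism, smooth up to the boundary, that maps leaves to leaves and is holomorphic on each leaf. A \emph{topological isomorphism} is a homeomorphism that maps leaves biholomorphically onto leaves.

The basic example is linear. Let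
\[
W=(\mathbb C\times[0,\infty))\setminus\{(0,0)\},
\]
foliated by the level sets of the second coordinate $x$. The leaves are the planes $\mathbb C\times\{x\}$, $x>0$, and the punctured plane $\partial W=\mathbb C^*\times\{0\}$, and $J_0$ denotes their standard complex structure. For $\lambda\in\mathbb C$ with $|\lambda|>1$ and $\mu>1$, the map $T(z,x)=(\lambda z,\mu x)$ preserves the foliation and $J_0$. The quotient $W/T$ is a Reeb component (Figure~\ref{fig:W} and Lemma~\ref{lem:model}) whose boundary leaf is the elliptic curve $\mathbb C^*/\lambda^{\mathbb Z}$.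

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!20] (2.25,0) arc (0:180:2.25 and 1.5) -- (-1,0) arc (180:0:1) -- cycle;
\foreach \y in {0.13,0.2,0.3,0.44,0.67,1,1.5} \draw[gray] (-3.3,\y) -- (3.3,\y);
\draw[very thick] (-3.3,0) -- (3.3,0) node[right] {$\partial W$};
\draw[thick] (1,0) arc (0:180:1);
\draw[thick] (2.25,0) arc (0:180:2.25 and 1.5);
\draw[dashed,domain=0:1.75,samples=30] plot ({\x*\x},\x);
\draw[dashed,domain=0:1.75,samples=30] plot ({-\x*\x},\x);
\filldraw[fill=white] (0,0) circle (0.05);
\node at (0,0.83) {$D$};
\node at (0,1.66) {$T(D)$};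
\node[below] at (1,0) {$1$};
\node[below] at (2.25,0) {$|\lambda|$};
\end{tikzpicture}
\caption{The slice $\operatorname{Im}z=0$ of $W=(\mathbb C\times[0,\infty))\setminus\{(0,0)\}$ for $T(z,x)=(\lambda z,\mu x)$ with $\lambda=\mu^2$. Horizontal lines are leaves. The shaded region between the hemisphere $D$ and its image $T(D)$ is a fundamental domain, and gluing $D$ to $T(D)$ gives the solid torus $W/T$. The region below the dashed curves $|z|=x^2$ is a $T$-invariant neighborhood of the boundary leaf.}
\label{fig:W}
\end{figure}

\subsection{Boundary data and the question}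

The numbers $\mu$ and $\lambda$ of the example are instances of two invariants that every Reeb component with a leafwise complex structure carries on its boundary.

The first measures how the interior leaves approach $\partial R$. Choose an arc transverse to $\mathcal F$ that starts at $p\in\partial R$, parametrized by $[0,\epsilon)$. Following the nearby leaves along a loop in $\partial R$ based at $p$ gives a return map, a germ at $0$ of a diffeomorphism of $[0,\infty)$ fixing $0$. This is the holonomy of the loop; another choice of arc conjugates it by a smooth germ. The \emph{meridian} is the generator, defined up to sign, of the kernel of $H_1(\partial R;\mathbb Z)\to H_1(R;\mathbb Z)\cong\mathbb Z$. Its holonomy is trivial, so the holonomy of a loop depends only on its image in $H_1(R)$. Call a germ $h$ \emph{expanding} if $h(x)>x$ for small $x>0$; then $h'(0)\ge1$. Exactly one generator of $H_1(R)$ has expanding holonomy (Lemma~\ref{lem:label}). We let $\ell\in H_1(\partial R)$ be a class mapping to that generator and call its holonomy $h_R$, defined up to smooth conjugacy, the \emph{boundary holonomy}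 of $R$.

The second invariant is the complex structure of $\partial R$ together with its position in $R$. Write $\partial R=\mathbb C/(\mathbb Z\omega_1+\mathbb Z\omega_2)$ with $\omega_1$ the meridian. Then $\partial\tilde R=\mathbb C/\mathbb Z\omega_1$ is biholomorphic to $\mathbb C^*$ by $\zeta\mapsto\exp(2\pi i\zeta/\omega_1)$, and $\tau$ acts as multiplication by $\exp(\pm2\pi i\omega_2/\omega_1)$, a number of modulus different from $1$. The automorphisms of $\mathbb C^*$ are the maps $z\mapsto Az$, which leave this number unchanged, and $z\mapsto A/z$, which invert it. Hence there is a unique $\lambda=\lambda(R)$ with $|\lambda|>1$ for which there is a biholomorphism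
\begin{equation}\label{eq:u0}
u_0:\partial\tilde R\to\mathbb C^*\quad\text{with}\quad u_0\circ\tau=\lambda u_0 .
\end{equation}
We call $\lambda(R)$ the \emph{multiplier} of $R$.

Horiuchi and Mitsumatsu \cite{HM} ask whether two Reeb components with leafwise complex structures, of complex leaf dimension one, are isomorphic provided that they have the same boundary holonomy and biholomorphic boundary leaves. The compatibility of the biholomorphism with the solid tori is not spelled out there, and we read the hypothesis as follows. Two Reeb components $R_1,R_2$ have \emph{the same boundary data} if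
\begin{itemize}
\item[(i)] there is a biholomorphism $F:\partial R_1\to\partial R_2$ such that $F_*$ maps the meridian of $R_1$ to the meridian of $R_2$, and maps $\ell_1$ to a class with the same image as $\ell_2$ in $H_1(R_2)$;
\item[(ii)] $h_{R_2}=k\circ h_{R_1}\circ k^{-1}$ for a germ $k$ at $0$ of a smooth diffeomorphism of $[0,\infty)$ fixing $0$.
\end{itemize}
Both conditions hold if $R_1$ and $R_2$ are isomorphic, and (i) is equivalent to $\lambda(R_1)=\lambda(R_2)$ (Lemma~\ref{lem:lambda}). No other condition near the boundary is imposed.

\medskip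
\noindent\textbf{Question.} \emph{If two Reeb components with leafwise complex structures satisfy \textup{(i)} and \textup{(ii)}, are they isomorphic?}
\medskip

One would guess that they are. In the linear example every interior leaf is a copy of $\mathbb C$, which has no moduli. The only leaf with a modulus is the boundary torus, and that modulus is fixed by (i), while the transverse structure near the torus is fixed by (ii).

\subsection{Results}

The guess is wrong for all boundary data.

\begin{theorem}\label{thm:smooth}
For every expanding germ $h$ and every $\lambda\in\mathbb C$ with $|\lambda|>1$ there is an uncountable family of pairwise non-isomorphic Reeb components with leafwise complex structures, all with boundary holonomy $h$ and multiplier $\lambda$. Any two of them satisfy \textup{(i)} and \textup{(ii)}, so the Question has a negative answer for every choice of boundary data.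
\end{theorem}

For topological isomorphisms the answer depends on the derivative of the holonomy.

\begin{theorem}\label{thm:top}
\textup{(a)} If $R_1,R_2$ satisfy \textup{(i)} and \textup{(ii)} and $h_{R_1}'(0)>1$, then $R_1$ and $R_2$ are topologically isomorphic, by a homeomorphism that is a smooth diffeomorphism between the interiors.

\textup{(b)} For every expanding germ $h$ with $h'(0)=1$ and every $\lambda$ with $|\lambda|>1$ there are $R_1,R_2$ with boundary holonomy $h$ and multiplier $\lambda$, hence satisfying \textup{(i)} and \textup{(ii)}, that are not topologically isomorphic.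
\end{theorem}

Thus given boundary data determine the Reeb component up to topological isomorphism exactly when $h'(0)>1$.

\subsection{The mechanism in the simplest case}\label{sub:mechanism}

What the guess overlooks is the way in which $\tau$ identifies one interior leaf with another. Replace the linear map by $(z,x)\mapsto(\alpha(x)z,\varphi(x))$, where $\varphi$ represents the germ $h$ and $\alpha$ is a nonvanishing function with $\alpha(0)=\lambda$. The boundary data see only $\alpha(0)$. The rescaling $(z,x)\mapsto(a(x)z,x)$ conjugates $(\lambda z,\varphi(x))$ to $(\alpha(x)z,\varphi(x))$ exactly when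
\begin{equation}\label{eq:cohom}
a(\varphi(x))=a(x)\,\alpha(x)/\lambda ,
\end{equation}
and it extends to the boundary leaf only if $a$ is continuous and nonzero at $x=0$. In that case, iterating \eqref{eq:cohom} backward along the orbit $\varphi^{-i}(x)\to0$ gives $a(x)=a(0)\prod_{i\ge1}\alpha(\varphi^{-i}(x))/\lambda$. Take $\alpha(x)=\lambda e^{sx}$ near $0$, with $s\ne0$ real. The product is $\exp\big(s\sum_{i\ge1}\varphi^{-i}(x)\big)$.
\begin{itemize}
\item If $\varphi(x)=\mu x$, the sum is $x/(\mu-1)$, and $a(x)=e^{sx/(\mu-1)}$ is a smooth solution.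
\item If $\varphi(x)=x/(1-x)$ near $0$, then $\varphi^{-i}(x)=x/(1+ix)$, the sum diverges like the harmonic series, and there is no solution.
\end{itemize}

The divergence persists for all $h$ with $h'(0)=1$ and obstructs all topological isomorphisms, not only rescalings. This is the content of Section~\ref{sec:parabolic}, which proves Theorem~\ref{thm:top}(b) and one case of Theorem~\ref{thm:smooth}. The convergence for $h'(0)>1$ is the last step of the proof of Theorem~\ref{thm:top}(a) in Section~\ref{sec:unique}, where $\alpha$ arises from uniformizing the leaves by the Beltrami equation. The remaining case $h'(0)>1$ of Theorem~\ref{thm:smooth} needs an obstruction that is visible only to smooth maps. In Section~\ref{sec:hyperbolic} it is produced by gluing a neighborhood of the boundary to the interior by maps $z\mapsto z+g(x)/z$ with $g$ continuous but not smooth at $x=0$. Sections~\ref{sec:prelim} and~\ref{sec:models} contain the common preparations. The negative answer to the Question does not use Section~\ref{sec:unique}.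

\section{Boundary data and germs on the half line}\label{sec:prelim}

\subsection{Labeling the leaves}

To compare the class $\ell$ with the deck transformation $\tau$, and later to build coordinates on an arbitrary Reeb component, we need a function on $\tilde R$ whose level sets are the leaves and which is smooth up to the boundary. We use holonomy transport in the following standard form. Given a path in a leaf from $v$ to $v'$ and an arc $\Sigma$ through $v'$ transverse to the foliation, a chain of foliation charts along the path gives a smooth submersion $\pi$ from a neighborhood of $v$ to $\Sigma$ such that each point $u$ lies on the same leaf as $\pi(u)$.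

\begin{lemma}\label{lem:label}
Let $R$ be a Reeb component and let $\rho:[0,1]\to\tilde R$ be a smooth arc transverse to the foliation, with $p=\rho(0)\in\partial\tilde R$ and $\rho(s)$ interior for $s>0$.
\begin{itemize}
\item[(a)] For $(w,t)\in\operatorname{int}\tilde R$ let $\eta(w,t)=f(0)$, where the graph of $f$ is the leaf through $(w,t)$. Then $\eta$ is a smooth submersion onto $\mathbb R$, its level sets are the interior leaves, and $\eta\circ\tau=\eta+1$.
\item[(b)] $\eta\circ\rho$ is an increasing diffeomorphism from $(0,1)$ onto $(-\infty,c_1)$, where $c_1=\eta(\rho(1))$.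
\item[(c)] The set $U=\partial\tilde R\cup\{\eta<c_1\}$ is open. The function $x_0:U\to[0,1)$ that equals $(\eta\circ\rho)^{-1}\circ\eta$ in the interior and $0$ on $\partial\tilde R$ is a smooth submersion.
\item[(d)] The germ $\varphi_0=x_0\circ\tau\circ\rho$ is expanding, and $x_0\circ\tau=\varphi_0\circ x_0$ on $\partial\tilde R\cup\{\eta<c_1-1\}$. The meridian has trivial holonomy, and $\varphi_0$ is the holonomy of the loop covered by a path in $\partial\tilde R$ from $p$ to $\tau^{-1}p$. In particular $h_R=\varphi_0$, and $\ell$ corresponds to the deck transformation $\tau^{-1}$.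
\end{itemize}
\end{lemma}

\begin{proof}
(a) The interior leaves of $\tilde R$ are the graphs of the functions $f+n$, $n\in\mathbb Z$, where $f$ runs through the functions defining the leaves of $R$. The line $\{0\}\times\mathbb R$ is transverse to these graphs and meets each of them once. Near a given point, transport to this line is a smooth submersion that sends $u$ to the only point of the line on the leaf of $u$, namely $(0,\eta(u))$. Let $f_c$ be the function whose graph is the leaf through $(0,c)$. Then $f_{c+1}=f_c+1$, which gives $\eta\circ\tau=\eta+1$. Distinct graphs are disjoint and $\operatorname{int}D^2$ is connected, so $f_c<f_{c'}$ everywhere when $c<c'$.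

(b) By transversality $\eta\circ\rho$ has nonvanishing derivative, so it suffices to show that it tends to $-\infty$ at $0$. Otherwise there are an integer $n$ and $s_j\to0$ with $\eta(\rho(s_j))\ge-n$. Writing $\rho(s_j)=(w_j,t_j)$, we get $t_j\ge f_{-n}(w_j)=f_0(w_j)-n\to+\infty$, because $w_j\to\partial D^2$. But $t_j$ is bounded.

(c) In the interior this follows from (a) and (b). Let $v\in\partial\tilde R$, and let $\pi$ be transport along a path in the leaf $\partial\tilde R$ from $v$ to $p$, with values in the parameter interval $[0,1)$ of $\rho$. An interior point $u$ near $v$ lies on the leaf of $\rho(\pi(u))$, so $\eta(u)=\eta(\rho(\pi(u)))<c_1$ and $x_0(u)=\pi(u)$. For a boundary point both functions vanish. Thus $U$ contains a neighborhood of $v$, and there $x_0=\pi$.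

(d) For small $s>0$ we have $\varphi_0(s)=(\eta\circ\rho)^{-1}(\eta(\rho(s))+1)>s$, and this formula gives $x_0\circ\tau=\varphi_0\circ x_0$ on the stated set. The function $\varphi_0$ is smooth at $0$ by (c), with $\varphi_0'(0)>0$ because the arc $\tau\circ\rho$ is transverse to the leaves. Sliding along leaves preserves $x_0$. A meridian lifts to a closed loop in $\partial\tilde R$, so its holonomy is trivial. Along a path from $p$ to $\tau^{-1}p$, the point $\rho(s)$ slides to the point $\tau^{-1}\rho(s')$ with $x_0(\tau^{-1}\rho(s'))=s$, and then $s'=x_0(\rho(s'))=\varphi_0(s)$. Since $\tau^{-1}\circ\rho$ and $\rho$ project to the same arc in $R$, the holonomy is $\varphi_0$. The opposite generator has holonomy $\varphi_0^{-1}$, which is not expanding.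
\end{proof}

\begin{lemma}\label{lem:lambda}
Condition \textup{(i)} holds if and only if $\lambda(R_1)=\lambda(R_2)$.
\end{lemma}

\begin{proof}
The covering $\partial\tilde R_j\to\partial R_j$ corresponds to the subgroup generated by the meridian, and its deck group is $H_1(R_j)$. A map $F$ as in (i) therefore lifts to a biholomorphism $\partial\tilde R_1\to\partial\tilde R_2$, which commutes with $\tau$ because $\ell_j$ corresponds to $\tau^{-1}$ on both sides (Lemma~\ref{lem:label}(d)). In the coordinates \eqref{eq:u0} the lift is an automorphism of $\mathbb C^*$ that conjugates multiplication by $\lambda_1$ to multiplication by $\lambda_2$. A map $z\mapsto A/z$ would give $\lambda_2=\lambda_1^{-1}$, which is impossible as both have modulus greater than $1$. So the lift is $z\mapsto Az$, and $\lambda_1=\lambda_2$. Conversely, if $\lambda_1=\lambda_2$, the identity of $\mathbb C^*$ defines a biholomorphism $\partial\tilde R_1\to\partial\tilde R_2$ commuting with $\tau$, and it descends to a map $F$ as in (i).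
\end{proof}

\begin{remark}
Without the marking in (i) the Question would fail for a trivial reason. The curve $\mathbb C^*/\lambda^{\mathbb Z}$ with $\lambda=e^\Lambda$ is $\mathbb C/(2\pi i\mathbb Z+\Lambda\mathbb Z)$, and multiplication by $2i$ maps the lattice for $\Lambda=\pi$ onto the lattice for $\Lambda=4\pi$. So the linear examples with $\lambda=e^\pi$ and $\lambda=e^{4\pi}$ and the same $\mu$ have biholomorphic boundary leaves but different multipliers.
\end{remark}

\subsection{Three tools}

The first tool is Sternberg's linearization theorem \cite{Sternberg}: a smooth germ of a diffeomorphism of $(\mathbb R,0)$ with derivative $\mu>0$, $\mu\ne1$, is smoothly conjugate to $x\mapsto\mu x$. Composing the conjugacy with $x\mapsto-x$ if necessary, we may assume that it preserves orientation and hence the half line. A smooth germ on $[0,\infty)$ extends smoothly across $0$, so we obtain: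
\begin{equation}\label{eq:sternberg}
\begin{array}{l}
\text{if $h$ is an expanding germ with $\mu=h'(0)>1$, there is a germ $\vartheta$ of a smooth}\\
\text{diffeomorphism of $[0,\infty)$ fixing $0$ with $\vartheta(h(x))=\mu\,\vartheta(x)$.}
\end{array}
\end{equation}

The second tool says that few functions that are homogeneous under $x\mapsto\mu x$ are smooth at $0$. On the open half line there are many such functions, and this contrast is the source of the examples in Section~\ref{sec:hyperbolic}.

\begin{lemma}\label{lem:schroeder}
Let $\mu>1$ and $\omega\in\mathbb C$, and let $G:[0,\delta)\to\mathbb C$ be smooth with $G(\mu x)=\omega G(x)$ for $\mu x<\delta$. Then $G\equiv0$, or $G(x)=Ax^j$ with $A\ne0$ and an integer $j\ge0$ such that $\mu^j=\omega$.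
\end{lemma}

\begin{proof}
Choose $N$ with $\mu^N>|\omega|$. Differentiating $N$ times gives $\mu^NG^{(N)}(\mu x)=\omega G^{(N)}(x)$, and so $|G^{(N)}(x)|\le(|\omega|/\mu^N)^n\max_{[0,x]}|G^{(N)}|$ for all $n$. Hence $G^{(N)}\equiv0$, and $G=\sum A_jx^j$ is a polynomial with $A_j\mu^j=\omega A_j$ for all $j$. The numbers $\mu^j$ are distinct, so at most one $A_j$ is nonzero.
\end{proof}

The third tool produces diffeomorphisms of the plane by cutting off small perturbations of the identity.

\begin{lemma}\label{lem:lip}
Let $I$ be an interval and let $P:\mathbb C\times I\to\mathbb C$ be smooth and $\frac12$-Lipschitz in the first variable. Then $(z,x)\mapsto(z+P(z,x),x)$ is a diffeomorphism of $\mathbb C\times I$ that preserves the orientation of each plane $\mathbb C\times\{x\}$.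
\end{lemma}

\begin{proof}
For given $(w,x)$ the map $z\mapsto w-P(z,x)$ is a contraction and has exactly one fixed point, so the map is bijective. Its differential in $z$ is within $\frac12$ of the identity in operator norm, hence invertible with positive determinant.
\end{proof}

We fix a smooth nondecreasing function $\chi:\mathbb R\to[0,1]$ with $\chi=0$ on $(-\infty,\frac12]$ and $\chi=1$ on $[1,\infty)$.

\section{Model Reeb components}\label{sec:models}

Every expanding germ $h$ is the germ of a diffeomorphism $\varphi$ of $[0,\infty)$ with $\varphi(x)>x$ for all $x>0$. Indeed, let $h$ be defined on $[0,\delta]$ with $h'>0$ and $h(x)>x$ for $x>0$, let $C>h(\delta)$, and put $\varphi(x)=(1-\chi_\delta(x))h(x)+\chi_\delta(x)(x+C)$ with $\chi_\delta(x)=\chi(x/\delta)$. This is a convex combination of numbers larger than $x$, and $\varphi'=(1-\chi_\delta)h'+\chi_\delta+\chi_\delta'\cdot(x+C-h)>0$.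

From now on $\varphi$ is any diffeomorphism of $[0,\infty)$ with $\varphi(x)>x$ for $x>0$. Its only fixed point is $0$, so for $x>0$ the monotone sequence $\varphi^n(x)$ tends to $\infty$ as $n\to+\infty$ and to $0$ as $n\to-\infty$. Fix $\lambda=e^\Lambda$ with $\operatorname{Re}\Lambda>0$ and a smooth function $b:[0,\infty)\to\mathbb R$ with compact support and $b(x)=x$ near $0$. For real $s$ we globalize the map of Section~\ref{sub:mechanism} by putting
\[
T_s(z,x)=(\lambda e^{s\,b(x)}z,\ \varphi(x)),\qquad M_s=W/T_s .
\]

\begin{lemma}\label{lem:model}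
There is $\varepsilon_0>0$ such that for $|s|\le\varepsilon_0$ the quotient $M_s$, with the induced foliation and $J_0$, is a Reeb component with a leafwise complex structure. Its universal cover is $W$ with $\tau=T_s$, its boundary holonomy is the germ of $\varphi$, and its multiplier is $\lambda$.
\end{lemma}

We must find a product structure $W\cong D^2\times\mathbb R$ in which $T_s$ is the unit translation and the leaves are graphs tending to $+\infty$. For the linear map $(\lambda z,\mu x)$ one uses the flow $\Phi_t(z,x)=(e^{t\Lambda}z,\mu^tx)$ and the orbits of the points of a hemisphere. In general no flow through $T_s$ is given. It is enough, however, to have an isotopy $\Phi_t$ with $\Phi_0=\mathrm{id}$ and $\Phi_{t+1}=T_s\circ\Phi_t$ that strictly increases $x$ and $|z|$. We build it by interpolating between a slow flow and its composition with $\varphi$.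

\begin{proof}
\emph{A slow flow.} Let $\mathfrak d(x)=\min\{\varphi(y)-y:\varphi^{-1}(x)\le y\le x\}$, a continuous positive function on $(0,\infty)$. Let $(\varrho_n)_{n\in\mathbb Z}$ be a smooth partition of unity on $(0,\infty)$ with $\operatorname{supp}\varrho_n\subset[2^{n-1},2^{n+1}]$. Choose $0<\varepsilon_n\le1$ smaller than the minimum of $\mathfrak d$ on $\operatorname{supp}\varrho_n$ and with $\varepsilon_n\|\varrho_n\|_{C^{|n|}}\le2^{-|n|}$. Put $\xi=\sum\varepsilon_n\varrho_n$ and $\xi(0)=0$. At each $x>0$ the value $\xi(x)$ is a convex combination of positive numbers that are at most $1$ and smaller than $\mathfrak d(x)$, so $0<\xi<\mathfrak d$ and $\xi\le1$. On $(0,2^{-N})$ only indices $n\le-N$ contribute, so the derivatives of $\xi$ of order at most $N$ are bounded by $\sum_{n\ge N}2^{-n}$ there. Hence $\xi$ is smooth on $[0,\infty)$, with all derivatives vanishing at $0$. Being bounded and zero at $0$, the vector field $\xi$ has a complete flow $\psi_t$ on $[0,\infty)$. We claim that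
\begin{equation}\label{eq:slow}
\psi_1(y)<\varphi(y)\qquad(y>0).
\end{equation}
Otherwise let $t_*\le1$ be the first time with $\psi_{t_*}(y)=\varphi(y)$. For $0\le t\le t_*$ the point $x=\psi_t(y)$ lies in $[y,\varphi(y)]$, so $\varphi^{-1}(x)\le y\le x$ and $\xi(x)<\mathfrak d(x)\le\varphi(y)-y$. Integrating, $\varphi(y)-y=\psi_{t_*}(y)-y<t_*(\varphi(y)-y)$, a contradiction.

\emph{The isotopy.} Let $\sigma(t)=\chi(3t/2)$, which vanishes for $t\le\frac13$ and equals $1$ for $t\ge\frac23$. For $t\in[0,1]$ put
\[
\varphi_t=(1-\sigma(t))\,\psi_t+\sigma(t)\,\varphi\circ\psi_{t-1},\qquad B_t=\sigma(t)\,b\circ\varphi^{-1}\circ\varphi_t ,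
\]
and extend to all real $t$ by $\varphi_{t+1}=\varphi\circ\varphi_t$ and $B_{t+1}=B_t+b\circ\varphi_t$. For small $t\ge0$ we have $\varphi_t=\psi_t$ and $B_t=0$. For small $t\le0$ we have $\varphi_t=\varphi^{-1}\circ\varphi_{t+1}=\psi_t$ and $B_t=B_{t+1}-b\circ\varphi_t=0$. So the definitions agree at the integers, and $\varphi_t(x)$, $B_t(x)$ are smooth in $(t,x)$. For $t\in[0,1]$ the map $\varphi_t$ is a convex combination of two increasing diffeomorphisms of $[0,\infty)$, hence a diffeomorphism, and with $y=\psi_{t-1}(x)$,
\[
\partial_t\varphi_t(x)=(1-\sigma)\,\xi(\psi_t(x))+\sigma\,\varphi'(y)\,\xi(y)+\sigma'\cdot(\varphi(y)-\psi_1(y)).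
\]
This is positive for $x>0$ by \eqref{eq:slow}. Both properties extend to all $t$ through $\varphi_{t+1}=\varphi\circ\varphi_t$. Put
\[
\Phi_t(z,x)=(e^{t\Lambda+sB_t(x)}z,\ \varphi_t(x)).
\]
Then $\Phi_0=\mathrm{id}$ and $\Phi_{t+1}=T_s\circ\Phi_t$.

\emph{The product structure.} Let $N(z,x)=|z|^2+x^2$ and let $D=\{N=1\}\subset W$ be the closed hemisphere, which is diffeomorphic to $D^2$ by stereographic projection. Fix $v\in W$ and write $\Phi_t^{-1}v=(z(t),x(t))$. Differentiating $\Phi_t(z(t),x(t))=v$ gives
\[
\dot x=-\upsilon_t(x),\qquad \dot z=-\big(\Lambda+s\,(\partial_tB_t-\upsilon_tB_t')(x)\big)z,\qquad \upsilon_t=\partial_t\varphi_t/\varphi_t',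
\]
with $\upsilon_t(x)>0$ for $x>0$ and $\upsilon_t(0)=0$. Let $\operatorname{supp}b\subset[0,\beta_0]$. For $t\in[0,1]$ we have $\varphi_t(x)\ge x$, so $B_t(x)=0$ for $x>\varphi(\beta_0)$, and $|\partial_tB_t-\upsilon_tB_t'|\le C$ for a constant $C$ independent of $s$. Choose $\varepsilon_0$ with $\varepsilon_0C<\operatorname{Re}\Lambda$ and $\varepsilon_0\sup|b|\le\frac12\operatorname{Re}\Lambda$, and let $|s|\le\varepsilon_0$. For $t\in[0,1]$,
\[
\tfrac{d}{dt}N(\Phi_t^{-1}v)\le-2(\operatorname{Re}\Lambda-\varepsilon_0C)|z|^2-2x\,\upsilon_t(x)<0,
\]
because $z\ne0$ or $x>0$. The derivative is negative for all real $t$, since $\Phi_{t+n}^{-1}v=\Phi_t^{-1}(T_s^{-n}v)$. The map $T_s$ multiplies $|z|$ by at least $e^{\operatorname{Re}\Lambda/2}$ and acts on $x$ by $\varphi$, so $N(T_s^{-n}v)$ tends to $0$ as $n\to+\infty$ and to $\infty$ as $n\to-\infty$. Hence there is exactly one $t(v)$ with $\Phi_{t(v)}^{-1}v\in D$. It is smooth in $v$ by the implicit function theorem, which at points with $x=0$ is applied to a smooth extension of $(t,v)\mapsto N(\Phi_t^{-1}v)$ across $x=0$. Therefore $\Phi:D\times\mathbb R\to W$,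 $\Phi(w,t)=\Phi_t(w)$, is a diffeomorphism with inverse $v\mapsto(\Phi_{t(v)}^{-1}v,t(v))$, and $\Phi(w,t+1)=T_s\Phi(w,t)$. So $M_s\cong D^2\times S^1$ with $\tau=T_s$.

\emph{The leaves.} Let $x_w$ be the $x$-coordinate of $w\in D$. For $c>0$ the leaf $\{x=c\}$ corresponds to the set $\{\varphi_t(x_w)=c\}$. For $w$ interior, $t\mapsto\varphi_t(x_w)$ increases from $0$ to $\infty$ with positive derivative, so there is one solution $t=f(w)$, smooth in $w$. For each $n$ we have $\varphi_n(x_w)=\varphi^n(x_w)<c$ when $x_w$ is small, that is, $f(w)>n$. Thus $f\to+\infty$ at $\partial D$.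

\emph{Boundary data.} For the arc $\rho(y)=(1,y)$, $0\le y\le1$, the function $x_0$ of Lemma~\ref{lem:label} is $x$, so $h_{M_s}=\varphi_0=\varphi$ near $0$. Since $b(0)=0$, the map $T_s$ acts on $\partial W=\mathbb C^*$ as multiplication by $\lambda$.
\end{proof}

All our counterexamples are quotients of $W$, and isomorphisms between them are studied on $W$.

\begin{lemma}\label{lem:lift}
Let $|s|,|s'|\le\varepsilon_0$, and let $J$, $J'$ be leafwise complex structures on $W$ invariant under $T_s$, $T_{s'}$. A topological isomorphism $(W/T_s,J)\to(W/T_{s'},J')$ lifts to a homeomorphism $\Psi(z,x)=(\Psi_1(z,x),k(x))$ of $W$ that maps each leaf biholomorphically onto a leaf. Here $k$ is an increasing homeomorphism of $[0,\infty)$, and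
\begin{equation}\label{eq:equiv}
\Psi\circ T_s=T_{s'}\circ\Psi,\qquad k\circ\varphi=\varphi\circ k .
\end{equation}
If the isomorphism is smooth, so are $\Psi$ and $k$.
\end{lemma}

\begin{proof}
As $W$ is the universal cover of both quotients, there is a lift $\Psi$, smooth if the isomorphism is, and $\Psi T_s\Psi^{-1}=T_{s'}^{\pm1}$. The preimage in $W$ of a leaf of the quotient is a countable union of level sets of $x$. So $x\circ\Psi$ takes countably many values on a connected level set and is constant there: $x\circ\Psi=k(x)$. The same holds for $\Psi^{-1}$, so $\Psi$ maps leaves onto leaves, biholomorphically since the covering maps are leafwise locally biholomorphic. The functions $k(x)=x(\Psi(1,x))$ and $k^{-1}(x)=x(\Psi^{-1}(1,x))$ are continuous, and smooth if $\Psi$ is. A homeomorphism of $[0,\infty)$ is increasing, so $\varphi^{\pm1}(k(x))=k(\varphi(x))>k(x)$ for $x>0$, and the sign is $+$.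
\end{proof}

\section{Holonomy tangent to the identity}\label{sec:parabolic}

In this section $\varphi'(0)=1$. To extend the computation of Section~\ref{sub:mechanism} we need three facts: the backward orbits of $\varphi$ are never summable; an arbitrary isomorphism acts on each leaf as a rescaling up to translation; and the unknown transverse map $k$ moves points near $0$ too little to compensate for a change of $s$.

\begin{lemma}\label{lem:orbits}
Let $\varphi'(0)=1$.
\begin{itemize}
\item[(a)] $\sum_{i\ge1}\varphi^{-i}(x)=\infty$ for every $x>0$.
\item[(b)] If $k$ is an increasing homeomorphism of $[0,\infty)$ commuting with $\varphi$, then $k(y)/y\to1$ as $y\to0$.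
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Taylor's formula $\varphi^{-1}(y)\ge y(1-Cy)$ for small $y$. If also $Cy\le\frac12$, then $1/\varphi^{-1}(y)\le(1+2Cy)/y=1/y+2C$. For $y_i=\varphi^{-i}(x)$, which tends to $0$, this gives $1/y_i=O(i)$, and the series dominates a multiple of the harmonic series.

(b) Choose $n$ with $\varphi^{-n}(\varphi(1))\le k(1)$ and $\varphi(k(1))\le\varphi^n(1)$. For $1\le x\le\varphi(1)$,
\[
\varphi^{-n}(x)\le\varphi^{-n}(\varphi(1))\le k(1)\le k(x)\le k(\varphi(1))=\varphi(k(1))\le\varphi^n(1)\le\varphi^n(x).
\]
Every $y>0$ is of the form $\varphi^j(x)$ with such an $x$. Applying the increasing map $\varphi^j$, which commutes with $k$, we get $\varphi^{-n}(y)\le k(y)\le\varphi^n(y)$ for all $y>0$. Both bounds have derivative $1$ at $0$.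
\end{proof}

\begin{proposition}\label{prop:parabolic}
Let $\varphi'(0)=1$ and $|s|,|s'|\le\varepsilon_0$. If $s\ne s'$, then $M_s$ and $M_{s'}$ are not topologically isomorphic.
\end{proposition}

\begin{proof}
Let $\Psi=(\Psi_1,k)$ be the lift of a topological isomorphism $M_s\to M_{s'}$, as in Lemma~\ref{lem:lift}. For $x>0$ the map $\Psi_1(\cdot,x)$ is an automorphism of $\mathbb C$, so $\Psi_1(z,x)=a(x)z+\beta(x)$ with $a(x)\ne0$. The formulas $a(x)=\Psi_1(2,x)-\Psi_1(1,x)$ and $\beta(x)=\Psi_1(1,x)-a(x)$ extend $a$ and $\beta$ continuously to $x=0$, and $\Psi_1(z,0)=a(0)z+\beta(0)$ for $z\ne0$ by continuity. This map is injective, so $a(0)\ne0$, and $\log|a|$ is continuous on $[0,\infty)$.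

Comparing the coefficients of $z$ in \eqref{eq:equiv} gives $a(\varphi(x))\,\lambda e^{sb(x)}=\lambda e^{s'b(k(x))}a(x)$. Fix $x>0$, apply this at the points $y_i=\varphi^{-i}(x)$, and sum the logarithms of the moduli:
\[
\log|a(x)|-\log|a(y_n)|=\sum_{i=1}^n\big(s'\,b(k(y_i))-s\,b(y_i)\big).
\]
The left side converges as $n\to\infty$. For large $i$ the term on the right is $s'k(y_i)-sy_i=(s'-s+o(1))\,y_i$ by Lemma~\ref{lem:orbits}(b). If $s\ne s'$, the right side diverges by Lemma~\ref{lem:orbits}(a), a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:top}(b), and of Theorem~\ref{thm:smooth} for $h'(0)=1$]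
Extend $h$ to $\varphi$. By Lemma~\ref{lem:model} the components $M_s$, $0\le s\le\varepsilon_0$, have boundary holonomy $h$ and multiplier $\lambda$, so any two satisfy (i) and (ii) by Lemma~\ref{lem:lambda}. By Proposition~\ref{prop:parabolic} no two are topologically isomorphic, and in particular no two are isomorphic.
\end{proof}

\section{Expanding derivative: smooth non-uniqueness}\label{sec:hyperbolic}

Let $\mu=h'(0)>1$. By \eqref{eq:sternberg} the germ $h$ is smoothly conjugate to $x\mapsto\mu x$, so we take
\[
\varphi(x)=\mu x,\qquad T(z,x)=(\lambda z,\mu x),\qquad R_0=W/T,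
\]
which is the component $M_0$ of Lemma~\ref{lem:model}. The models $M_s$ are now useless. The solution $a(x)=e^{sx/(\mu-1)}$ of \eqref{eq:cohom} near $0$ extends to $[0,\infty)$ by $a(\mu x)=a(x)e^{sb(x)}$ and gives an isomorphism $M_0\cong M_s$.

\subsection{Regluing the interior}

We keep $J_0$ near $\partial W$ and replace it elsewhere by $F^*J_0$, where $F$ is a leaf-preserving diffeomorphism of $\mathbb C\times(0,\infty)$ that commutes with $T$ and is holomorphic near the end of each leaf. An affine map $a(x)z+\beta(x)$ preserves $J_0$ and changes nothing, so the first term of an expansion at $z=\infty$ that can matter is $g(x)/z$. The map $z+g(x)/z$ commutes with $T$ when $g(\mu x)=\lambda^2g(x)$. Such $g$ are parametrized by periodic functions, and by Lemma~\ref{lem:schroeder} almost none of them is smooth at $0$.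

Put
\begin{equation}\label{eq:gamma}
\gamma=\frac{\log|\lambda|}{\log\mu}>0,\qquad r(x)=x^\gamma,
\end{equation}
so that $r(\mu x)=|\lambda|\,r(x)$ and $|z|/r(x)$ is $T$-invariant. For a smooth $(\log\mu)$-periodic function $p:\mathbb R\to\mathbb C$ let
\[
g_p(x)=\exp\Big(\frac{2\Lambda\log x}{\log\mu}\Big)\,p(\log x)\qquad(x>0).
\]
Then $g_p(\mu x)=\lambda^2g_p(x)$ and $|g_p(x)|=r(x)^2\,|p(\log x)|$. To remove the pole at $z=0$ we cut off at the invariant scale $|z|\approx r(x)$:
\[
F_p(z,x)=(f_{p,x}(z),x),\qquad f_{p,x}(z)=z+g_p(x)\,\frac{\chi(|z|/r(x))}{z}.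
\]
The function $w\mapsto\chi(|w|)/w$ is smooth on $\mathbb C$ and equals $1/w$ for $|w|\ge1$, so it has a finite Lipschitz constant $L$. The perturbation is $g_p/r$ times this function evaluated at $z/r$, and its Lipschitz constant in $z$ is at most $L|g_p|/r^2\le L\sup|p|$. Call $p$ \emph{admissible} if $\sup|p|\le1/(2L)$. For admissible $p$ the map $F_p$ is a diffeomorphism of $\mathbb C\times(0,\infty)$ by Lemma~\ref{lem:lip}. It commutes with $T$, because $f_{p,\mu x}(\lambda z)=\lambda z+\lambda^2g_p(x)\chi(|z|/r(x))/(\lambda z)=\lambda f_{p,x}(z)$.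

Let $J_p=F_p^*J_0$ on $\mathbb C\times(0,\infty)$. Where $|z|>r(x)$ we have $f_{p,x}(z)=z+g_p(x)/z$, which is holomorphic, so $J_p=J_0$ there. The set $\{(z,x)\in W:|z|>r(x)\}$ is an open neighborhood of $\partial W$. Hence $J_p$ extends by $J_0$ to a smooth $T$-invariant leafwise complex structure on $W$. Let $R_p$ be the foliated manifold $W/T$ with the structure $J_p$; for $p=0$ this is $R_0$. Each $R_p$ coincides with $R_0$ near the boundary, so it has boundary holonomy $h$ and multiplier $\lambda$.

Since $g_p(x)\to0$ as $x\to0$, the map $F_p$ extends continuously to $W$ by the identity of $\partial W$. It induces a continuous bijection $R_p\to R_0$ of compact Hausdorff spaces, which is a topological isomorphism, in accordance with Theorem~\ref{thm:top}(a). Any invariant that separates the $R_p$ must therefore use smoothness at the boundary.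

\subsection{The shape of an isomorphism}

An isomorphism has two descriptions: in the interior it is affine after conjugation by $F_p$ and $F_q$, and near the boundary it is smooth and holomorphic in $z$. Laurent coefficients on a fixed circle let us compare the two.

\begin{lemma}\label{lem:shape}
Let $p,q$ be admissible, and let $\Psi=(\Psi_1,k)$ be the lift of an isomorphism $R_p\to R_q$. Then $k(x)=\kappa x$ with $\kappa>0$. There are $a\in\mathbb C^*$, $\delta>0$, and a function $\beta$ with $\beta(x)\to0$ as $x\to0$, such that for $\frac12\le|z|\le2$ and $0<x<\delta$ the function $y=\Psi_1(z,x)$ is bounded away from $0$ and satisfies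
\begin{equation}\label{eq:joukowski}
y+\frac{g_q(\kappa x)}{y}=\zeta,\qquad \zeta=az+\beta(x)+\frac{a\,g_p(x)}{z}.
\end{equation}
The functions $y_j(x)=\frac1{2\pi i}\oint_{|z|=1}\Psi_1(z,x)\,z^{-j-1}\,dz$, $j\in\mathbb Z$, are smooth on $[0,\infty)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lift}, $k$ is smooth and $k(\mu x)=\mu k(x)$, so $k(x)=\kappa x$ by Lemma~\ref{lem:schroeder}. The $y_j$ are smooth because $\Psi_1$ is smooth on $W$. The diffeomorphism $A=F_q\Psi F_p^{-1}$ of $\mathbb C\times(0,\infty)$ maps leaves $J_0$-biholomorphically onto leaves, so $A(z,x)=(a(x)z+\beta(x),\kappa x)$ with $a,\beta$ smooth and $a\ne0$. It commutes with $T$, which means $a(\mu x)=a(x)$ and $\beta(\mu x)=\lambda\beta(x)$. Hence $|\beta|/r$ is invariant under $x\mapsto\mu x$, so it is bounded and $\beta(x)\to0$.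

The function $\Psi_1(\cdot,0)$ has no zero on the compact annulus $\frac12\le|z|\le2$. By continuity there is $\delta>0$ such that, for $z$ in the annulus and $0<x<\delta$, the modulus $|y|$ is bounded below by a positive constant, $|y|>r(\kappa x)$, and $|z|>r(x)$. At such points the cutoffs equal $1$, and the identity $F_q\Psi=AF_p$ is \eqref{eq:joukowski} with $a(x)$ in place of $a$. Integrate $y=\zeta-g_q(\kappa x)/y$ against $z^{-2}\,dz/2\pi i$ over $|z|=1$. The function $\zeta$ contributes $a(x)$ and the last term tends to $0$ uniformly, so $a(x)\to y_1(0)$ as $x\to0$. Then $a(x)=a(\mu^{-n}x)\to y_1(0)$ as $n\to\infty$, and $a$ is constant.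
\end{proof}

The case $q=0$ shows the obstruction without further computation, and it already answers the Question when $h'(0)>1$.

\begin{proposition}\label{prop:zero}
For admissible $p$, the component $R_p$ is isomorphic to $R_0$ if and only if $g_p$ extends smoothly to $x=0$, that is, if and only if $p=0$ or $g_p(x)=Ax^j$ with an integer $j$ such that $\mu^j=\lambda^2$.
\end{proposition}

\begin{proof}
If $R_p\cong R_0$, then \eqref{eq:joukowski} with $q=0$ reads $y=az+\beta(x)+ag_p(x)/z$. So $ag_p=y_{-1}$ on $(0,\delta)$, and $y_{-1}$ is smooth at $0$. Conversely, if $g_p$ is smooth at $0$, the extension of $F_p$ to $W$ is a smooth bijection. At a point $(z,0)$ its differential is invertible, since it is the identity on the tangent plane of the leaf and preserves $dx$. So $F_p$ is a diffeomorphism of $W$ and induces an isomorphism $R_p\to R_0$. The last equivalence is Lemma~\ref{lem:schroeder}.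
\end{proof}

For example, let $\lambda=\mu=2$ and $\Lambda=\log2$. Then $g_p(x)=x^2p(\log x)$, and $R_p\cong R_0$ exactly when $p$ is constant.

To compare $R_p$ with $R_q$ we solve \eqref{eq:joukowski} for $y$ and compute the same coefficient $y_{-1}$. A monomial $Ax^j$ may again occur, and we exclude it by making $g_p$ and $g_q$ vanish at corresponding points.

\begin{proposition}\label{prop:pq}
Let $p,q$ be admissible, each vanishing on an interval of length greater than $\frac12\log\mu$. Then $R_p\cong R_q$ if and only if there are $a\in\mathbb C^*$ and $\kappa>0$ with $g_q(\kappa x)=a^2g_p(x)$ for all $x>0$.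
\end{proposition}

\begin{proof}
Suppose that $g_q(\kappa x)=a^2g_p(x)$. Let $A(z,x)=(az,\kappa x)$ and $\Psi=F_q^{-1}AF_p$ on $\mathbb C\times(0,\infty)$. This map commutes with $T$ and is leafwise biholomorphic from $J_p$ to $J_q$. Where $|z|>r(x)$ and $|az|>r(\kappa x)$,
\[
f_{q,\kappa x}(az)=az+\frac{g_q(\kappa x)}{az}=a\Big(z+\frac{g_p(x)}z\Big)=a\,f_{p,x}(z),
\]
so $\Psi=A$ there. These inequalities define a neighborhood of $\partial W$ in $W$, so $\Psi$ extends by $A$ to a bijective local diffeomorphism of $W$, which induces an isomorphism.

Conversely, let $R_p\cong R_q$ and use Lemma~\ref{lem:shape}. Write $g=g_q(\kappa x)$. By \eqref{eq:joukowski}, $y$ is a root of $Y^2-\zeta Y+g=0$. Let $x$ be so small that $|\beta(x)|+2|a||g_p(x)|\le\frac14|a|$. Then $|\zeta|\ge\frac12|a||z|\ge\frac14|a|$ for all $|z|\ge\frac12$, and $|4g/\zeta^2|\le64|g|/|a|^2$ tends to $0$ with $x$, uniformly in $|z|\ge\frac12$. For small $x$ the two roots are $\frac\zeta2\big(1\pm\sqrt{1-4g/\zeta^2}\big)$ with the principal branch of the square root. On $|z|=1$ the root with the minus sign tends to $0$ uniformly, while $y$ is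 bounded away from $0$. Hence for small $x$ the function $y$ agrees on $|z|=1$ with
\[
Y(z)=\frac\zeta2\Big(1+\sqrt{1-4g/\zeta^2}\Big),
\]
which is holomorphic on $\frac12<|z|<\infty$. The Laurent coefficients of $Y$ are therefore the $y_j(x)$, and they can be read off at $z=\infty$. From $\sqrt{1-w}=1-\frac w2+O(w^2)$ and $1/\zeta=1/(az)+O(z^{-2})$ we get
\[
Y=\zeta-\frac g\zeta+O(z^{-3})=az+\beta(x)+\Big(a\,g_p(x)-\frac{g_q(\kappa x)}a\Big)\frac1z+O(z^{-2}).
\]
So $G(x)=ag_p(x)-g_q(\kappa x)/a$ equals $y_{-1}(x)$ for small $x>0$ and extends smoothly to $[0,\infty)$. Also $G(\mu x)=\lambda^2G(x)$. By Lemma~\ref{lem:schroeder}, $G$ vanishes identically or has no zero in $(0,\infty)$. On the circle $\mathbb R/(\log\mu)\mathbb Z$ the zero sets of $p$ and of $q(\cdot+\log\kappa)$ each contain an arc longer than half the circle, so they have a common point $t_0$, and $G(e^{t_0})=0$. Thus $G\equiv0$.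
\end{proof}

The vanishing hypothesis cannot be dropped: for $\lambda=\mu=2$, $p$ a small nonzero constant and $q=0$, we have $R_p\cong R_q$ but $g_q(\kappa x)\ne a^2g_p(x)$.

\begin{proof}[Proof of Theorem~\ref{thm:smooth} for $h'(0)>1$]
For $0<w<\frac13\log\mu$ let $p_w$ be an admissible function whose support on the circle $\mathbb R/(\log\mu)\mathbb Z$ is an arc of length exactly $w$. It vanishes on an interval of length greater than $\frac23\log\mu$. By the definition of $g_p$, the condition of Proposition~\ref{prop:pq} says that $q(t+\log\kappa)=A'p(t)$ with the nonzero constant $A'=a^2\exp(-2\Lambda\log\kappa/\log\mu)$, and then the supports of $p$ and $q$ have the same length. So the $R_{p_w}$ are pairwise non-isomorphic. They have boundary holonomy $h$ and multiplier $\lambda$, and any two satisfy (i) and (ii) by Lemma~\ref{lem:lambda}. With Section~\ref{sec:parabolic} this completes the proof of Theorem~\ref{thm:smooth}.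
\end{proof}

\begin{remark}
The components $R_p$ coincide with $R_0$ near the boundary. So when $h'(0)>1$, no condition imposed only on a neighborhood of the boundary can restore a positive answer to the Question.
\end{remark}

\section{Expanding derivative: topological uniqueness}\label{sec:unique}

Theorem~\ref{thm:top}(a) follows from a normal form.

\begin{proposition}\label{prop:normal}
Let $R$ be a Reeb component with leafwise complex structure $J$. Assume $\mu=h_R'(0)>1$, let $\lambda=\lambda(R)$ and $T(z,x)=(\lambda z,\mu x)$. Then there is a topological isomorphism $R\to(W/T,J_0)$ that is a diffeomorphism between the interiors.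
\end{proposition}

If $R_1,R_2$ satisfy (i) and (ii), they have the same $\lambda$ by Lemma~\ref{lem:lambda} and the same $\mu$ because conjugate germs have the same derivative at $0$. Composing the two maps given by Proposition~\ref{prop:normal} proves Theorem~\ref{thm:top}(a).

The map we want is a family of biholomorphisms from the interior leaves to $\mathbb C$. Each is determined only up to an affine map, and the affine maps must be chosen so that the family is smooth, conjugates $\tau$ to $T$, and converges to the coordinate $u_0$ of \eqref{eq:u0} at the boundary. We first choose smooth leafwise coordinates $z$ that are compatible with $\tau$ and $T$ (Section~\ref{sub:charts}). In them $J$ becomes a Beltrami coefficient that is small except on a disk of radius comparable to $r(x)=x^\gamma$, with $\gamma$ as in \eqref{eq:gamma}. The normalized solutions of the Beltrami equation are then close to the identity (Section~\ref{sub:estimates}). The translation part is fixed by a $\tau$-invariant curve transverse to the leaves. The scaling part leads to equation~\eqref{eq:cohom}, which we solve in Section~\ref{sub:multiplier}.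

\subsection{The Beltrami equation}\label{sub:beltrami}

Let $J$ be a smooth complex structure on an open subset of $\mathbb C$ inducing the standard orientation. The form $dz-i\,dz\circ J=A\,dz+B\,d\bar z$ is of type $(1,0)$ for $J$, and $|B|<|A|$ because of the orientation. The function $m=B/A$ is the \emph{Beltrami coefficient} of $J$. It satisfies $|m|<1$, it depends smoothly on $J$, it vanishes where $J$ is standard, and a smooth function $f$ is $J$-holomorphic if and only if $f_{\bar z}=mf_z$.

A \emph{quasiconformal homeomorphism} of $\mathbb C$ is an orientation-preserving homeomorphism $f$ with locally square integrable distributional derivatives such that $f_{\bar z}=\nu f_z$ almost everywhere for some $\nu\in L^\infty(\mathbb C)$ with $\|\nu\|_\infty<1$, its Beltrami coefficient. We use the following facts from the theory of the Beltrami equation \cite{AB}, \cite[Ch.~V]{Ahlfors}.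
\begin{itemize}
\item[(B1)] For $\|\nu\|_\infty<1$ there is a unique quasiconformal homeomorphism $f^\nu$ of $\mathbb C$ with coefficient $\nu$ fixing $0$ and $1$. Any other one with coefficient $\nu$ is $f^\nu$ followed by a complex affine map. In particular $f^0=\mathrm{id}$.
\item[(B2)] For compact $K\subset\mathbb C$, the map $\nu\mapsto f^\nu|_K$ from the open unit ball of $L^\infty(\mathbb C)$ to $C^0(K)$ is holomorphic. Hence it is smooth and locally Lipschitz.
\item[(B3)] Quasiconformal homeomorphisms form a group and preserve null sets. If $f,F$ have coefficients $\nu,\nu_1$, the coefficient $\nu_2$ of $f\circ F^{-1}$ satisfies $|\nu_2\circ F|=|\nu-\nu_1|/|1-\bar\nu_1\nu|$ almost everywhere.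
\item[(B4)] For $p>2$ and $\omega\in L^p(\mathbb C)$ let $P\omega(\zeta)=-\frac1\pi\iint\omega(z)\big(\frac1{z-\zeta}-\frac1z\big)\,dA(z)$, where $dA$ is the area element. Then $|P\omega(\zeta)|\le K_p\|\omega\|_p|\zeta|^{1-2/p}$. The Beurling transform $\mathcal S\omega=(P\omega)_z$ is bounded on $L^p$, and its norm $\|\mathcal S\|_p$ tends to $1$ as $p\to2$. Let $\nu$ have compact support and $\|\nu\|_\infty\le k$ with $k\|\mathcal S\|_p<1$. Then the equation $\omega=\mathcal S(\nu\omega)+\mathcal S\nu$ has a unique solution $\omega\in L^p$, and $F(z)=z+P(\nu(1+\omega))(z)$ is a quasiconformal homeomorphism with coefficient $\nu$ and $F(0)=0$.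
\end{itemize}
In (B4) the equation gives $\|\omega\|_p\le\|\mathcal S\|_p\|\nu\|_p/(1-k\|\mathcal S\|_p)$. Hence $\|\nu(1+\omega)\|_p\le\|\nu\|_p+k\|\omega\|_p\le\|\nu\|_p/(1-k\|\mathcal S\|_p)$, and
\begin{equation}\label{eq:normalsol}
|F(z)-z|\le\frac{K_p\|\nu\|_p}{1-k\|\mathcal S\|_p}\,|z|^{1-2/p}.
\end{equation}

We also use the interior elliptic estimate. For smooth $m$ with $|m|\le k<1$ the operator $\mathcal L=\partial_{\bar z}-m\partial_z$ has symbol $\frac i2(\xi-m\bar\xi)$, which is nonzero for $\xi\in\mathbb C^*$, so $\mathcal L$ is elliptic. Let $H^l$ be the Sobolev space of functions with $l$ derivatives in $L^2$, and let $B\Subset B'$ be concentric disks. If $u\in L^2(B')$ and the distribution $\mathcal Lu$ lies in $H^l(B')$, then $u\in H^{l+1}(B)$ and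
\begin{equation}\label{eq:elliptic}
\|u\|_{H^{l+1}(B)}\le C\big(\|\mathcal Lu\|_{H^l(B')}+\|u\|_{L^2(B')}\big),
\end{equation}
where $C$ depends only on $l,B,B',k$ and bounds for the derivatives of $m$ on $B'$.

Fact (B2) gives smoothness in the parameter with values in $C^0$, and \eqref{eq:elliptic} upgrades it to joint smoothness.

\begin{lemma}\label{lem:joint}
Let $I$ be an open interval and let $m$ be smooth on $\mathbb C\times I$ with $|m|\le k<1$. Assume that each $\partial_x^jm$ is bounded on $\mathbb C\times I''$ for every compact $I''\subset I$. Put $f_x=f^{m(\cdot,x)}$. Then $(z,x)\mapsto(f_x(z),x)$ is a diffeomorphism of $\mathbb C\times I$, and each $f_x$ is biholomorphic from the structure with coefficient $m(\cdot,x)$ to the standard one.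
\end{lemma}

\begin{proof}
By Taylor's formula with remainder bounded uniformly in $z$, the curve $x\mapsto m(\cdot,x)$ in $L^\infty(\mathbb C)$ is smooth. By (B2) so is $x\mapsto f_x|_K\in C^0(K)$ for every compact $K$. Let $f_x^{j}=\partial_x^jf_x$, which is continuous in $(z,x)$, and let $\mathcal L_x=\partial_{\bar z}-m(\cdot,x)\partial_z$. The equation $\mathcal L_xf_x=0$ means that $\iint f_x\,\big(\partial_z(m\phi)-\partial_{\bar z}\phi\big)\,dA=0$ for every test function $\phi$. Differentiating $j$ times in $x$ gives, in the sense of distributions,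
\[
\mathcal L_xf_x^{j}=\sum_{i<j}\binom ji(\partial_x^{j-i}m)\,\partial_zf_x^{i}.
\]
We claim that for all $j,l$ and every disk $B$ the norm $\|f_x^j\|_{H^l(B)}$ is bounded locally uniformly in $x$. For $j=0$ the right side vanishes and \eqref{eq:elliptic} applies. If the claim holds for all $i<j$, the right side is bounded in every $H^l(B')$, and \eqref{eq:elliptic} applies again. By the Sobolev embedding, all $z,\bar z$-derivatives of $f_x^j(z)$ are locally bounded functions of $(z,x)$. These are the distributional derivatives of $(z,x)\mapsto f_x(z)$, which is therefore smooth. For fixed $x$, the smooth injective function $f_x$ solves the Beltrami equation, so in isothermal coordinates it is holomorphic and injective, and its differential is invertible. Thus $(z,x)\mapsto(f_x(z),x)$ is a bijective local diffeomorphism.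
\end{proof}

\subsection{Smooth charts}\label{sub:charts}

\emph{The transverse coordinate.} Let $\eta,x_0,\varphi_0$ be as in Lemma~\ref{lem:label}, and let $\vartheta$ linearize $\varphi_0$ as in \eqref{eq:sternberg}. Choose $s_2>0$ such that $\vartheta'>0$ on $[0,s_2]$ and $\vartheta(\varphi_0(s))=\mu\vartheta(s)$ whenever $\varphi_0(s)<s_2$. The open set $U_2=\{x_0<s_2\}$ has the form $\partial\tilde R\cup\{\eta<c_2\}$. So $\tau^{-1}U_2\subset U_2$, every point of $\tilde R$ is mapped into $U_2$ by some $\tau^{-n}$, and $\vartheta(x_0(v))=\mu\,\vartheta(x_0(\tau^{-1}v))$ for $v\in U_2$. Hence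
\[
x(v)=\mu^n\vartheta\big(x_0(\tau^{-n}v)\big),\qquad n\text{ large},
\]
is a well-defined smooth submersion $x:\tilde R\to[0,\infty)$ with $x\circ\tau=\mu x$. In the interior it is a function of $\eta$ with positive derivative, and it is onto by equivariance. Its level sets $L_x$ are therefore exactly the leaves, with $L_0=\partial\tilde R$. All leaves are oriented by $J$.

\emph{A chart near the boundary.} Take a vector field on $R$ pointing inward along $\partial R$. For small $\epsilon$ its flow gives a collar of $\partial R$ whose arcs are transverse to $\mathcal F$. It lifts to a collar $e:L_0\times[0,\epsilon)\to\tilde N\subset\tilde R$ with $e(\tau v,s)=\tau e(v,s)$, and $x$ has positive derivative along each arc. Define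
\[
S:\tilde N\to W,\qquad S(e(v,s))=\big(u_0(v),\,x(e(v,s))\big).
\]
The map $S$ is injective, since the first coordinate determines the arc and the second determines the point on it. It is a local diffeomorphism, since its differential is triangular in the coordinates $(v,s)$. So $S$ is an open embedding. It preserves $x$, satisfies $S\tau=TS$, and equals $(u_0,0)$ on $L_0$. It preserves leaf orientations, because it does so on $L_0$ and $\tilde N$ is connected. For $C>0$ consider the $T$-invariant sets
\[
E_C=\{(z,x)\in W:|z|>Cr(x)\},\qquad \bar E_C=\{(z,x)\in W:|z|\ge Cr(x)\}.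
\]

\begin{lemma}\label{lem:core}
There is $C_0>0$ with $\bar E_{C_0}\subset S(\tilde N)$. For $C\ge C_0$ the set $S^{-1}(\bar E_C)$ is closed in $\tilde R$, and $\Delta_C=\tilde R\setminus S^{-1}(E_C)$ meets $x^{-1}([x',x''])$ in a compact set whenever $0<x'\le x''$.
\end{lemma}

\begin{proof}
The open set $S(\tilde N)$ contains the compact set $\{1\le|z|\le|\lambda|,\ x=0\}$, hence contains $\{1\le|z|\le|\lambda|,\ x\le\delta\}$ for some $\delta>0$. Let $C_0=|\lambda|\delta^{-\gamma}$. For $(z,x)\in\bar E_{C_0}$ we have $z\ne0$; choose $n$ with $1\le|\lambda^nz|\le|\lambda|$. Then $(\mu^nx)^\gamma=|\lambda|^nr(x)\le|\lambda^nz|/C_0\le\delta^\gamma$, so $T^n(z,x)\in S(\tilde N)$, and $S(\tilde N)$ is $T$-invariant. For $C\ge C_0$ the set $\bar E_C$ is the union of the $T$-translates of the compact set $\bar E_C\cap\{1\le|z|\le|\lambda|\}$. So $S^{-1}(\bar E_C)$ is the full preimage of a compact subset of $R$, hence closed. The set $\Delta_C$ is closed, $\tau$-invariant and disjoint from $L_0$. It is the union of the translates of the compact set $\Delta_C\cap(D^2\times[0,1])$, on which $x$ lies between two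 positive constants. As $\tau$ multiplies $x$ by $\mu$, only finitely many translates meet $x^{-1}([x',x''])$.
\end{proof}

\emph{Charts on whole leaves.} To apply the Beltrami equation we must extend $S$ across the compact core of each leaf, with bounds that are uniform as $x\to0$. An extension to all of $\tilde R$ commuting with $\tau$ and $T$ would give such bounds, but we do not need one. It suffices to extend $S$ over one interval containing $[1,\mu]$ and to translate this chart by the powers of $\tau$. The translated charts disagree on the cores. To make the normalized uniformizations agree nevertheless, we require all charts to send one invariant curve $v_0$ to $z=0$. Let $I=(\mu^{-1},\mu^2)$ and $I'=(\mu^{-2},\mu^3)$.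

\begin{lemma}\label{lem:chart}
There are $C_1\ge C_0$, a smooth curve $v_0:(0,\infty)\to\tilde R$ with $v_0(x)\in L_x$ and $v_0(\mu x)=\tau v_0(x)$, and a diffeomorphism $G:x^{-1}(I')\to\mathbb C\times I'$ preserving $x$ and leaf orientations, such that $G=S$ on $S^{-1}(E_{C_1})\cap x^{-1}(I')$ and $G(v_0(x))=(0,x)$.
\end{lemma}

\begin{proof}
Let $\omega$ be the function on $\operatorname{int}\tilde R$ that equals $\chi\big(|z|/(2C_0r(x))\big)\circ S$ on $\tilde N$ and $0$ outside $S^{-1}(\bar E_{C_0})$. These two open sets cover $\operatorname{int}\tilde R$ by Lemma~\ref{lem:core}, and the definitions agree on the overlap. So $\omega$ is smooth, and $\omega=1$ on $S^{-1}(\bar E_{2C_0})$.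

\emph{One leaf.} Write $z$ for the first coordinate of $S$. It identifies $S^{-1}(E_C)\cap L_1$ with $\{|z|>C\}$ for $C\ge C_0$. Let $g_1$ be any Riemannian metric on $L_1$. The metric $\omega|dz|^2+(1-\omega)g_1$ and the orientation make $L_1$ a Riemann surface in which $z$ is holomorphic on $\{|z|>2C_0\}$. Add a point $\infty$ with the chart $1/z$. The result is Hausdorff, because the closed sets $S^{-1}(\bar E_C)\cap L_1$ have empty intersection, and compact, because $\Delta_{2C_0}\cap L_1$ is compact. It is simply connected by van Kampen's theorem, being the union of the plane $L_1$ and a disk with connected intersection. By the uniformization theorem there is a biholomorphism $Q:L_1\cup\{\infty\}\to\mathbb C\cup\{\infty\}$ fixing $\infty$, which we scale so that $Q=z+b_0+O(1/z)$ at $\infty$. For $C'\ge4C_0$ put $\hat Q=z+\big(1-\chi(|z|/C')\big)(Q-z)$ on $\{|z|\ge C'/2\}$ and $\hat Q=Q$ on the rest of $L_1$. This is smooth, since $\chi$ vanishes on $(-\infty,\frac12]$. On $\{|z|\ge C'/2\}$ the function $Q-z$ is bounded, its derivative is $O(|z|^{-2})$, and the gradient of the cutoff is $O(1/C')$, so the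 differential of $\hat Q$ is $\mathrm{id}+O(1/C')$. For large $C'$ the map $\hat Q:L_1\to\mathbb C$ is thus an orientation-preserving local diffeomorphism equal to $z$ for $|z|\ge C'$. It is proper, because the complement $\Delta_{C'}\cap L_1$ of $\{|z|>C'\}$ is compact. A proper local diffeomorphism is a covering, so $\hat Q$ is a diffeomorphism.

\emph{Transport to all leaves.} On $\mathbb C\times(0,\infty)$ let $V^0$ be the vector field whose integral curves are $x\mapsto(x^\gamma z,x)$. It satisfies $dx(V^0)=1$ and preserves $|z|/r(x)$. Let $V^1$ be a vector field on $\operatorname{int}\tilde R$ with $dx(V^1)=1$, for instance a normalized gradient of $x$, and put $V=\omega\,S^*V^0+(1-\omega)V^1$. Then $dx(V)=1$, so integral curves of $V$ are parametrized by $x$. An integral curve of $V^0$ through a point of $\bar E_{2C_0}$ stays in $\bar E_{2C_0}$ for all $x\in(0,\infty)$, and its preimage under $S$ is an integral curve of $V$. By uniqueness, every other integral curve of $V$ stays in $\Delta_{2C_0}$, which is compact over compact $x$-intervals, so it also exists for all $x\in(0,\infty)$. Let $\Theta_x:L_1\to L_x$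 be the flow from level $1$ to level $x$. Then $G'(\Theta_x(v))=(x^\gamma\hat Q(v),x)$ defines a diffeomorphism $G':\operatorname{int}\tilde R\to\mathbb C\times(0,\infty)$ preserving $x$. If $(z,x)\in E_{C'}$ and $x>0$, then $S^{-1}(z,x)=\Theta_x(v)$ with $S(v)=(x^{-\gamma}z,1)$ and $|x^{-\gamma}z|>C'$, so $G'(S^{-1}(z,x))=(z,x)$. Thus $G'=S$ on $S^{-1}(E_{C'})\cap\operatorname{int}\tilde R$. This set meets every interior leaf, so $G'$ preserves leaf orientations.

\emph{The curve and a shift.} A curve with $v_0(x)\in L_x$ is given by a function $w_0$ through $G'(v_0(x))=(w_0(x),x)$. Near $x=1$ let $w_0=0$. Near $x=\mu$ let $w_0$ be the function describing $\tau\,G'^{-1}(0,x/\mu)$, and multiply it by a cutoff supported near $\mu$ to obtain a smooth $w_0$ on a neighborhood of $[1,\mu]$. Then $v_0(\mu x)=\tau v_0(x)$ for $x$ near $1$, and this rule extends $v_0$, and with it $w_0$, smoothly to $(0,\infty)$. Let $A_0=\sup_{I'}|w_0|<\infty$ and choose $\rho'\ge2A_0$ with $A_0\sup\chi'/\rho'\le\frac12$. By Lemma~\ref{lem:lip} the map $(z,x)\mapsto\big(z-w_0(x)(1-\chi(|z|/\rho')),x\big)$ is a diffeomorphism of $\mathbb C\times I'$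 preserving leaf orientations. It sends $(w_0(x),x)$ to $(0,x)$ and is the identity for $|z|\ge\rho'$. Let $G$ be $G'$ followed by this map, and take $C_1\ge C'$ with $C_1r(\mu^{-2})\ge\rho'$.
\end{proof}

For $n\in\mathbb Z$ put $I_n=\mu^nI$ and $S_n=T^nG\tau^{-n}:x^{-1}(I_n)\to\mathbb C\times I_n$. The intervals $I_n\supset[\mu^n,\mu^{n+1}]$ cover $(0,\infty)$, and
\begin{equation}\label{eq:Sn}
S_{n+1}\tau=TS_n,\qquad S_n=S\ \text{ on }S^{-1}(E_{C_1})\cap x^{-1}(I_n),\qquad S_n(v_0(x))=(0,x).
\end{equation}

\subsection{Estimates}\label{sub:estimates}

Let $m^{(n)}(z,x)$ be the Beltrami coefficient of $(S_n)_*J$ on $\mathbb C\times I_n$, and let $m$ be that of $S_*J$ on $S(\tilde N)$. They are smooth, $m$ up to $x=0$, and $m(z,0)=0$ because $u_0$ is holomorphic. By \eqref{eq:Sn}, $m^{(n)}=m$ on $E_{C_1}\cap(\mathbb C\times I_n)$. If $f(w)$ is holomorphic for $(S_{n+1})_*J$ at level $\mu x$, then $f(\lambda z)$ is holomorphic for $(S_n)_*J$ at level $x$, with derivatives $\bar\lambda f_{\bar w}$ and $\lambda f_w$. Hence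
\begin{equation}\label{eq:mequiv}
m^{(n+1)}\circ T=(\lambda/\bar\lambda)\,m^{(n)},\qquad m\circ T=(\lambda/\bar\lambda)\,m .
\end{equation}
The operator $x\partial_x$ commutes with composition by $T$, so it is the right derivative for uniform estimates. Put $m_j^{(n)}=(x\partial_x)^jm^{(n)}$ and $m_j=(x\partial_x)^jm$. They satisfy \eqref{eq:mequiv} as well.

\begin{lemma}\label{lem:mbound}
There are constants $k_0<1$ and $A_j$, $j\ge0$, independent of $n$, such that on $\mathbb C\times I_n$
\[
|m^{(n)}|\le k_0,\qquad |m_j^{(n)}(z,x)|\le A_j\min\big(1,\ x|z|^{-1/\gamma}\big).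
\]
\end{lemma}

\begin{proof}
Let $K_1=\bar E_{C_1}\cap\{1\le|z|\le|\lambda|\}$, a compact subset of $S(\tilde N)$ that contains the segment from $(z,0)$ to $(z,x)$ for each of its points $(z,x)$. On $K_1$ we have $\max|m|<1$, each $m_j$ is bounded, and $|m_j|\le A_j'x$, since $m_j$ is smooth and vanishes at $x=0$. For $(z,x)\in E_{C_1}$ choose $l$ with $T^l(z,x)\in K_1$. By \eqref{eq:mequiv} the first two bounds hold at $(z,x)$, and $|m_j(z,x)|\le A_j'\mu^lx$. Since $|\lambda|=\mu^\gamma$ and $|\lambda|^l|z|\le|\lambda|$, we have $\mu^l=|\lambda|^{l/\gamma}\le\mu|z|^{-1/\gamma}$. This proves the lemma on $E_{C_1}$. On the set $\{|z|\le C_1r(x),\ x\in I_n\}$, equation \eqref{eq:mequiv} reduces the bounds to $n=0$. The coefficient of $G_*J$ is smooth on $\mathbb C\times I'$, which contains the compact set $\{|z|\le C_1r(x),\ x\in\bar I\}$, so $\sup|m^{(0)}|<1$ and each $m_j^{(0)}$ is bounded there. This suffices, because $x|z|^{-1/\gamma}\ge C_1^{-1/\gamma}$ when $|z|\le C_1r(x)$.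
\end{proof}

As $x\to0$ these coefficients do not tend to $0$ in $L^\infty$, because of the core $|z|\le C_1r(x)$, and they need not lie in $L^p$ for $p$ near $2$, because the bound $|z|^{-1/\gamma}$ may decay slowly. They are small in $L^p$ on the unit disk and small in $L^\infty$ outside it. We therefore factor the solution into two maps, one for each region.

\begin{lemma}\label{lem:close}
Let $0<k<1$. There is $\theta>0$, depending only on $k$ and $\gamma$, with the following property. For every $A>0$ and every compact $K\subset\mathbb C$ there are $x_*,A'>0$ such that $|f^\nu(z)-z|\le A'x^\theta$ for $z\in K$, whenever $0<x\le x_*$ and $\nu$ is measurable with $|\nu(z)|\le\min(k,Ax|z|^{-1/\gamma})$.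
\end{lemma}

\begin{proof}
Choose $p>2$ with $k\|\mathcal S\|_p<1$ and put $\theta=\min(\gamma/p,\frac12)$. The implied constants below depend only on $k,\gamma,A,K$, and $x\le1$. Let $\nu_1$ equal $\nu$ on $\{|z|<1\}$ and $0$ elsewhere. The disk $|z|<x^{\gamma/2}$ has area $\pi x^\gamma$, and outside it $|\nu|\le Ax^{1/2}$. So $\|\nu_1\|_p^p\le\pi x^\gamma+\pi A^px^{p/2}$ and $\|\nu_1\|_p=O(x^\theta)$. Let $F$ be the solution of (B4) with coefficient $\nu_1$. By \eqref{eq:normalsol}, $F(z)=z+O(x^\theta)$ on $K\cup\{1\}$; in particular $F(K\cup\{1\})$ lies in a fixed compact set $K'$.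

By (B3) the coefficient $\nu_2$ of $f^\nu\circ F^{-1}$ vanishes on $F(\{|z|<1\})$, and $|\nu_2\circ F|=|\nu|\le Ax$ on $\{|z|\ge1\}$. So $\|\nu_2\|_\infty\le Ax$. As $f^\nu\circ F^{-1}$ fixes $0$, (B1) gives $f^\nu=a_0\,f^{\nu_2}\circ F$ with a constant $a_0$. By the Lipschitz property in (B2) at $\nu=0$, we have $f^{\nu_2}(w)=w+O(x)$ on $K'$ for small $x$. Hence $f^{\nu_2}(F(z))=z+O(x^\theta)$ on $K\cup\{1\}$. At $z=1$ this gives $1=a_0(1+O(x^\theta))$, so $a_0=1+O(x^\theta)$, and the estimate follows.
\end{proof}

\subsection{Uniformizing the leaves and correcting the multiplier}\label{sub:multiplier}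

Put $f_x^{(n)}=f^{m^{(n)}(\cdot,x)}$ for $x\in I_n$. Lemma~\ref{lem:joint} applies by Lemma~\ref{lem:mbound}, since $\partial_x^j$ is a combination of the $(x\partial_x)^i$ with coefficients bounded on $I_n$. Fix $x_1>0$ with $C_1r(x_1)\le1$. For $0<x<x_1$ we have $(1,x)\in E_{C_1}$, and we put $v_1(x)=S^{-1}(1,x)\in L_x$. For $0<x<x_1$ and $x\in I_n$ let $u_x:L_x\to\mathbb C$ be the first coordinate of $S_n$ followed by $f_x^{(n)}$. It is biholomorphic for $J$, and by \eqref{eq:Sn},
\[
u_x(v_0(x))=0,\qquad u_x(v_1(x))=1 .
\]
An automorphism of $\mathbb C$ fixing $0$ and $1$ is the identity, so $u_x$ does not depend on $n$. By Lemma~\ref{lem:joint},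
\begin{equation}\label{eq:udiffeo}
v\mapsto(u_{x(v)}(v),x(v))\ \text{ is a diffeomorphism from }x^{-1}((0,x_1))\text{ onto }\mathbb C\times(0,x_1).
\end{equation}

The curve $v_0$ is $\tau$-invariant but $v_1$ is not, so the maps $u_x$ turn $\tau$ into a rescaling that depends on the leaf. For $0<x<x_1/\mu$ both $u_{\mu x}\circ\tau$ and $u_x$ are biholomorphisms $L_x\to\mathbb C$ sending $v_0(x)$ to $0$. Hence
\begin{equation}\label{eq:alpha}
u_{\mu x}(\tau v)=\alpha(x)\,u_x(v)\quad(v\in L_x),\qquad \alpha(x)=u_{\mu x}(\tau v_1(x))\ne0 .
\end{equation}
Since $\tau v_1(x)=S^{-1}(\lambda,\mu x)$ and $(\lambda,\mu x)\in E_{C_1}$, we have $\alpha(x)=f^{(n)}_{\mu x}(\lambda)$ whenever $\mu x\in I_n$, and $\alpha$ is smooth. We are in the situation of Section~\ref{sub:mechanism}, except that $\alpha$ is not known to be smooth at $0$. A power bound is enough for the product to converge, and the same bound for the derivatives $(x\partial_x)^j\alpha$ makes the product smooth. We obtain the latter from Lemma~\ref{lem:close} by replacing the real parameter with a complex one and using Cauchy's estimates.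

\begin{lemma}\label{lem:alpha}
There is $\theta>0$ such that $(x\partial_x)^j(\alpha-\lambda)=O(x^\theta)$ as $x\to0$, for every $j\ge0$.
\end{lemma}

\begin{proof}
Let $k_1=(1+k_0)/2$ and let $\theta$ be given by Lemma~\ref{lem:close} for $k=k_1$. Fix $j$. For small $x$ put $y=\mu x$, choose $n$ with $y\in[\mu^n,\mu^{n+1}]$, and for $\sigma\in\mathbb C$ let
\[
\nu_\sigma=\sum_{i=0}^j\frac{\sigma^i}{i!}\,m_i^{(n)}(\cdot,y).
\]
Choose $0<\sigma_0\le1$ with $\sum_{1\le i\le j}A_i\sigma_0^i/i!\le k_1-k_0$, and let $A=\sum_{i\le j}A_i$. These numbers do not depend on $x$ or $n$, and $|\nu_\sigma(z)|\le\min(k_1,Ay|z|^{-1/\gamma})$ for $|\sigma|\le\sigma_0$ by Lemma~\ref{lem:mbound}. The function $\sigma\mapsto f^{\nu_\sigma}(\lambda)-\lambda$ is holomorphic on $|\sigma|<\sigma_0$ by (B2), and it is $O(y^\theta)$ there by Lemma~\ref{lem:close}. By Cauchy's estimates its $j$-th derivative at $0$ is $O(y^\theta)$.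

For real $\sigma$ near $0$, the polynomial $\nu_\sigma$ is the Taylor polynomial of $\sigma\mapsto m^{(n)}(\cdot,ye^\sigma)$, because $\partial_\sigma$ corresponds to $x\partial_x$. By Lemma~\ref{lem:mbound} the remainder is $O(|\sigma|^{j+1})$ in $L^\infty$. By the Lipschitz property in (B2), the smooth functions $f^{\nu_\sigma}(\lambda)-\lambda$ and $f^{(n)}_{ye^\sigma}(\lambda)-\lambda=\alpha(xe^\sigma)-\lambda$ differ by $O(|\sigma|^{j+1})$, so they have the same $j$-th derivative at $\sigma=0$. For the second function this derivative is $(x\partial_x)^j(\alpha-\lambda)(x)$.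
\end{proof}

For $0<x<x_1$ put
\[
a(x)=\prod_{i\ge1}\frac{\alpha(\mu^{-i}x)}\lambda .
\]
Near $0$ the function $\log(\alpha/\lambda)$ is defined by the principal branch and is $O(x^\theta)$. For $j\ge1$ its $(x\partial_x)^j$-derivative is a sum of products of $1/\alpha$ and of derivatives $(x\partial_x)^i\alpha$, $1\le i\le j$, with at least one such derivative in each product, so it is $O(x^\theta)$ too. As $x\partial_x$ commutes with $x\mapsto\mu^{-i}x$, the $(x\partial_x)^j$-derivative of $\log(\alpha(\mu^{-i}x)/\lambda)$ is $O(\mu^{-i\theta}x^\theta)$ for large $i$, and these bounds are summable. Therefore $a$ is smooth and nonvanishing on $(0,x_1)$, $a(x)\to1$ as $x\to0$, and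
\begin{equation}\label{eq:acohom}
a(\mu x)=a(x)\,\alpha(x)/\lambda\qquad(0<x<x_1/\mu).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:normal}]
On $\{x<x_1\}\subset\tilde R$ define
\[
\mathcal U(v)=\big(u_x(v)/a(x),\,x\big)\ \text{ if }x=x(v)>0,\qquad \mathcal U(v)=(u_0(v),0)\ \text{ if }v\in L_0 .
\]
This is a bijection onto $\{x<x_1\}\subset W$ that maps each leaf biholomorphically onto a leaf, from $J$ to $J_0$. By \eqref{eq:udiffeo} it is a diffeomorphism from $\{0<x<x_1\}$ onto $\mathbb C\times(0,x_1)$. It satisfies $\mathcal U\tau=T\mathcal U$ on $\{x<x_1/\mu\}$: on $L_0$ this is \eqref{eq:u0}, and for $x>0$ equations \eqref{eq:alpha} and \eqref{eq:acohom} give $u_{\mu x}(\tau v)/a(\mu x)=\lambda u_x(v)/a(x)$.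

We check continuity at a point $v_*\in L_0$. The restriction to $L_0$ is continuous. Let $v\to v_*$ through interior points. Then $v$ is eventually in the open set $S^{-1}(E_{C_1})$, where $S_n=S$, so with $S(v)=(z,x)$ and $x\in I_n$ we have $\mathcal U(v)=(f_x^{(n)}(z)/a(x),x)$. Now $z\to u_0(v_*)$ and $x\to0$. By Lemmas~\ref{lem:mbound} and~\ref{lem:close}, $f_x^{(n)}(z)-z=O(x^\theta)$ uniformly in $n$ and in $z$ near $u_0(v_*)$, and $a(x)\to1$. So $\mathcal U(v)\to\mathcal U(v_*)$.

Extend $\mathcal U$ to $\tilde R$ by $\mathcal U(v)=T^l\,\mathcal U(\tau^{-l}v)$ with $l$ so large that $x(\tau^{-l}v)<x_1$. By equivariance this does not depend on $l$. The extension is a continuous bijection $\tilde R\to W$ with $\mathcal U\tau=T\mathcal U$, biholomorphic on each leaf, and a diffeomorphism between the interiors. It induces a continuous bijection $R\to W/T$ of compact Hausdorff spaces, which is a homeomorphism with the required properties.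
\end{proof}

This proves Theorem~\ref{thm:top}(a).

\begin{remark}
The hypothesis $h'(0)>1$ enters through the linearization \eqref{eq:sternberg}, through the exponent $\gamma$ in the bound $x|z|^{-1/\gamma}$, and through the summability of $(\mu^{-i}x)^\theta$. For the components $M_s$ of Section~\ref{sec:parabolic} the leaves are already uniformized, and only the convergence of the product fails. The regularity of $J$ at the boundary leaf enters through the bound $|m_j|\le A_j'x$ in Lemma~\ref{lem:mbound}. At the boundary the construction yields only continuity, and Proposition~\ref{prop:zero} shows that smoothness there cannot be achieved in general.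
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ahlfors} Ahlfors, \emph{Lectures on Quasiconformal Mappings}.

\bibitem{AB} Ahlfors and Bers, Ann. of Math. \textbf{72} (1960).

\bibitem{HM} Tomohiro Horiuchi and Yoshihiko Mitsumatsu, \emph{Reeb components with complex leaves and their symmetries I: The automorphism groups and Schr\"oder's equation on the half line}, arXiv:1605.08977 (2016).

\bibitem{Sternberg} Sternberg, Duke Math. J. \textbf{24} (1957).

\end{thebibliography}
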